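\title{Bounded Hankel operators on Hardy spaces of strongly pseudoconvex domains}

\begin{abstract}
Let $\Omega=\{\rho<0\}$ be a bounded strongly pseudoconvex domain in $\mathbb C^n$ with smooth boundary, let $P$ be the Szeg\H{o} projection, and let $H_fg=fg-P(fg)$ be the Hankel operator with symbol $f\in L^2(\partial\Omega)$. We prove a conjecture of Chen and Jiang: $H_f$ is bounded on the Hardy space $H^2(\Omega)$ if and only if $f=f_1+f_2$, where $f_1$ is bounded and $f_2$ has an extension $F$ to $\Omega$ for which $|\bar\partial F|\,dV$ and $(-\rho)^{-1/2}|\bar\partial F\wedge\bar\partial\rho|\,dV$ are Carleson measures. We show moreover that one may take $f_1=0$, and that both conditions are equivalent to $f-Pf\in BMO$ for the nonisotropic balls on $\partial\Omega$, with equivalence of norms. The proof combines an explicit integral kernel and Stokes' theorem, slowly decaying holomorphic test functions, and a stopping-time extension of $BMO$ functions.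
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Let $\Omega=\{z\in\mathbb C^n:\rho(z)<0\}$ be a bounded strongly pseudoconvex domain with smooth boundary. Here $\rho\in C^\infty(\mathbb C^n)$ is a strictly plurisubharmonic defining function, which means that the Hermitian matrix $(\partial^2\rho/\partial\zeta_j\partial\bar\zeta_k)$ is positive definite, and $d\rho\neq0$ in a neighborhood of $\partial\Omega$. Let $d\sigma$ be the surface measure on $\partial\Omega$, let $dV$ be Lebesgue measure on $\mathbb C^n$, and write $L^p(\partial\Omega)=L^p(\partial\Omega,d\sigma)$.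

The Hardy space $H^2(\Omega)$ consists of the holomorphic functions $g$ on $\Omega$ with
\[
\|g\|_{H^2}^2=\sup_{\varepsilon}\int_{\partial\Omega_\varepsilon}|g|^2\,d\sigma_\varepsilon<\infty ,
\]
where $\Omega_\varepsilon=\{\rho<-\varepsilon\}$, $d\sigma_\varepsilon$ is the surface measure on $\partial\Omega_\varepsilon$, and the supremum is taken over small $\varepsilon>0$, for which $d\rho\ne0$ on $\partial\Omega_\varepsilon$. Every $g\in H^2(\Omega)$ has boundary values almost everywhere, and through them $H^2(\Omega)$ is a closed subspace of $L^2(\partial\Omega)$. The orthogonal projection $P$ of $L^2(\partial\Omega)$ onto $H^2(\Omega)$ is the Szeg\H{o} projection. For $f\in L^2(\partial\Omega)$ the (big) Hankel operator is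
\[
H_fg=fg-P(fg),
\]
defined for bounded holomorphic functions $g$ on $\Omega$, which form a dense subspace of $H^2(\Omega)$. We let $\|H_f\|\in[0,\infty]$ be the least constant $C$ with $\|H_fg\|_{L^2(\partial\Omega)}\le C\|g\|_{H^2}$ for all such $g$, and call $H_f$ \emph{bounded} if $\|H_f\|<\infty$.

Two kinds of symbols are harmless. If $f$ is bounded, then $\|H_fg\|_{L^2}\le\|fg\|_{L^2}$ and $H_f$ is bounded. If $f\in H^2(\Omega)$, then $fg\in H^2(\Omega)$ and $H_f=0$. So $H_f$ measures how far $f$ is from being holomorphic, and it is natural to measure the same thing by the size of $\bar\partial F$ for a function $F$ on $\Omega$ with boundary values $f$. Let $\nu(\zeta)$ be the outward unit normal at $\zeta\in\partial\Omega$, and for a function $F$ on $\Omega$ and small $t>0$ put $F_t(\zeta)=F(\zeta-t\nu(\zeta))$. An \emph{extension} of $f\in L^2(\partial\Omega)$ is a function $F\in C^1(\Omega)$ with $F_t\to f$ in $L^2(\partial\Omega)$ as $t\to0^+$. A positive Borel measure $\mu$ on $\Omega$ is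 a \emph{Carleson measure} if there is $C$ with $\int_\Omega|g|^2d\mu\le C\|g\|_{H^2}^2$ for all $g\in H^2(\Omega)$. Norms of differential forms are pointwise Euclidean norms. The following conjecture was posed in \cite{CJ}.

\medskip
\noindent\textbf{Conjecture} (Chen and Jiang). \emph{For $f\in L^2(\partial\Omega)$, the operator $H_f$ is bounded if and only if $f=f_1+f_2$, where $f_1\in L^\infty(\partial\Omega)$ and $f_2$ has an extension $F$ such that $|\bar\partial F|\,dV$ and $(-\rho)^{-1/2}|\bar\partial F\wedge\bar\partial\rho|\,dV$ are Carleson measures.}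
\medskip

Section~\ref{sec:disc} explains where the two measures come from.

\subsection{The result}
Write $\rho_j=\partial\rho/\partial\zeta_j$, $\rho_{jk}=\partial^2\rho/\partial\zeta_j\partial\zeta_k$, $\rho_{j\bar k}=\partial^2\rho/\partial\zeta_j\partial\bar\zeta_k$, and $\langle a,b\rangle=\sum a_jb_j$ (without conjugation), so that $\langle\partial\rho(\zeta),a\rangle=\sum\rho_j(\zeta)a_j$. For $\zeta,z\in\overline\Omega$ let
\begin{equation}\label{eq:D}
D(\zeta,z)=-\rho(\zeta)-\rho(z)+|\zeta-z|^2+|\operatorname{Im}\langle\partial\rho(\zeta),\zeta-z\rangle| .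
\end{equation}
On $\partial\Omega$ put $d(\zeta,z)=\max(D(\zeta,z),D(z,\zeta))$ and $B(\zeta,r)=\{z\in\partial\Omega:d(\zeta,z)<r\}$. The ball $B(\zeta,r)$ has size about $\sqrt r$ in the $2n-2$ complex tangential directions $\{a:\langle\partial\rho(\zeta),a\rangle=0\}$ and size about $r$ in the remaining tangential direction, so its measure is about $r^n$ (Lemma~\ref{lem:geom}). With $u_E=\sigma(E)^{-1}\int_Eu\,d\sigma$ and the supremum over all balls $B$, let
\[
\|u\|_*=\sup_B\Big(\frac1{\sigma(B)}\int_B|u-u_B|^2d\sigma\Big)^{1/2},\qquad BMO=\{u\in L^2(\partial\Omega):\|u\|_*<\infty\}.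
\]
For $F\in C^1(\Omega)$ we add the two measures of the Conjecture,
\begin{equation}\label{eq:mu}
d\mu_F=\big(|\bar\partial F|+(-\rho)^{-1/2}|\bar\partial F\wedge\bar\partial\rho|\big)\,dV,
\end{equation}
and let $N(F)\in[0,\infty]$ be the least constant with $\int_\Omega|g|^2d\mu_F\le N(F)\|g\|_{H^2}^2$ for all $g\in H^2(\Omega)$. Thus $N(F)<\infty$ says exactly that both measures are Carleson measures. We write $A\approx B$ if $cB\le A\le CB$; here and below $c,C$ are positive constants that depend only on $\Omega$, $\rho$, $n$ and fixed auxiliary choices.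

\begin{theorem}\label{thm:main}
For $f\in L^2(\partial\Omega)$ the following are equivalent:
\begin{itemize}
\item[(a)] $H_f$ is bounded;
\item[(b)] $f-Pf\in BMO$;
\item[(c)] $f\in BMO+H^2(\Omega)$;
\item[(d)] $f=f_1+f_2$, where $f_1\in L^\infty(\partial\Omega)$ and $f_2$ has an extension $F$ with $N(F)<\infty$;
\item[(e)] $f$ itself has an extension $F\in C^\infty(\Omega)$ with $N(F)<\infty$.
\end{itemize}
Moreover,
\[
\|H_f\|\approx\|f-Pf\|_*+\|f-Pf\|_{L^2(\partial\Omega)}\approx\inf\big\{N(F)+\|F\|_{L^2(\Omega)}\big\},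
\]
where the infimum is over all $h\in H^2(\Omega)$ and all extensions $F\in C^1(\Omega)$ of $f-h$.
\end{theorem}

The equivalence of (a) and (d) is the Conjecture, and (e) says that the bounded summand $f_1$ is superfluous. The implications (b)$\Rightarrow$(c) and (e)$\Rightarrow$(d) are immediate. The three others have independent proofs: (d)$\Rightarrow$(a) is a duality argument in Section~\ref{sec:suff}, (a)$\Rightarrow$(b) is obtained in Section~\ref{sec:bmo} by testing $H_f$ on suitable functions, and (c)$\Rightarrow$(e) is a real-variable construction in Section~\ref{sec:ext}. Section~\ref{sec:tools} collects the geometry that all three use, and Section~\ref{sec:end} assembles the proof.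

\subsection{The collar}
We fix $t_0>0$ such that $(\zeta,t)\mapsto\zeta-t\nu(\zeta)$ is a diffeomorphism of $\partial\Omega\times[0,t_0)$ onto a neighborhood of $\partial\Omega$ in $\overline\Omega$, the \emph{collar}, in which $-\rho\approx t$ and $dV=J\,d\sigma\,dt$ with $J$ smooth, $J\approx1$ and $J(\zeta,0)=1$. For $z=\zeta-t\nu(\zeta)$ in the collar, $\pi(z)=\zeta$. The part of $\Omega$ outside the collar is compact, and $-\rho\ge c$ there. The length of the gradient of a function $\psi$ is $|d\psi|$. We identify $dV$ with the $(n,n)$-form $dx_1\wedge dy_1\wedge\dots\wedge dx_n\wedge dy_n$, and note that $d\bar\zeta_j\wedge d\zeta_j=2i\,dx_j\wedge dy_j$. Finally, $\chi\in C^\infty(\mathbb R)$ is a fixed function with $0\le\chi\le1$, $\chi=1$ on $(-\infty,\frac12]$ and $\chi=0$ on $[1,\infty)$.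

\section{The disc, and the scale of the problem}\label{sec:disc}

\subsection{Duality and Stokes' theorem}
Say that $\varphi\in L^2(\partial\Omega)$ \emph{annihilates} $H^2$ if $\int h\varphi\,d\sigma=0$ for all $h\in H^2(\Omega)$; equivalently, $\bar\varphi$ is orthogonal to $H^2(\Omega)$. Since $H_fg=(I-P)(fg)$,
\begin{equation}\label{eq:dual}
\|H_fg\|_{L^2}=\sup\Big\{\Big|\int_{\partial\Omega}fg\varphi\,d\sigma\Big|:\ \varphi\text{ annihilates }H^2,\ \|\varphi\|_{L^2}\le1\Big\}.
\end{equation}
Let $\Omega$ be the unit disc and $\rho=|z|^2-1$. By Fourier series, $\varphi$ annihilates $H^2$ exactly when $\varphi=z\psi$ with $\psi\in H^2$. On the unit circle $dz=iz\,d\sigma$. Let $F$ be an extension of $f$ with $N(F)<\infty$ and let $g$ be bounded and holomorphic. Apply Stokes' theorem to the form $Fg\psi\,d\zeta$ on the disc of radius $1-t$ and let $t\to0$; since $F_tg_t\to fg$ and $\psi_t\to\psi$ in $L^2$,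
\[
\Big|\int fg\varphi\,d\sigma\Big|=\Big|\lim_{t\to0}\int_{|\zeta|<1-t}g\,\bar\partial F\wedge\psi\,d\zeta\Big|\le C\int|g||\psi|\,d\mu_F\le CN(F)\|g\|_{H^2}\|\varphi\|_{L^2}
\]
by the Cauchy--Schwarz inequality in $L^2(\mu_F)$. This proves (d)$\Rightarrow$(a) in the disc, where $\bar\partial F\wedge\bar\partial\rho=0$ and only the first measure is present.

What was used is a form $\Theta=\psi\,d\zeta$ of bidegree $(n,n-1)$ that is $\bar\partial$-closed, restricts to a constant multiple of $\varphi\,d\sigma$ on the boundary, and is controlled in $L^2(\mu_F)$ by $\|\varphi\|_{L^2}$. To carry this over to general $\Omega$ we produce $\Theta$ from $\varphi$ by a kernel. In the disc, for $|z|=1$ and $|\zeta|<1$, let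
\begin{equation}\label{eq:discK}
K(\zeta,z)=\frac{-\bar z\,d\zeta}{1-\bar z\zeta}\cdot\frac{1-|\zeta|^2}{1-\bar\zeta z}.
\end{equation}
The scalar factor $(1-|\zeta|^2)|1-\bar z\zeta|^{-2}$ is $2\pi$ times the Poisson kernel, so $\int\varphi(z)K(\zeta,z)\,d\sigma(z)=-2\pi\psi(\zeta)\,d\zeta$. That this form is $\bar\partial$-closed can be read off from the factorization. The first factor is holomorphic in $\zeta$, the $\bar\zeta$-derivative of the second is $(z-\zeta)(1-\bar\zeta z)^{-2}$, and $\bar z(z-\zeta)=1-\bar z\zeta$. Hence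
\[
\bar\partial_\zeta K=-\frac{d\bar\zeta\wedge d\zeta}{(1-\bar\zeta z)^2},
\]
which is holomorphic \emph{in $z$} and is therefore annihilated by $\varphi$. This is the mechanism of Section~\ref{sec:suff}.

\subsection{Why the weight is $(-\rho)^{-1/2}$}
The following is a heuristic count. Around a point of $\Omega$ at distance $t$ from the boundary there fits a box of size $t$ in the complex normal direction and $\sqrt t$ in the complex tangential directions; its volume is about $t^{n+1}$, and its shadow on $\partial\Omega$ is roughly a ball of radius $t$. The form $\omega\wedge\bar\partial\rho$ sees only the complex tangential components of a $(0,1)$-form $\omega$. If $F$ changes by about $1$ across the box, we expect $|\bar\partial F|\sim t^{-1}$ and $|\bar\partial F\wedge\bar\partial\rho|\sim t^{-1/2}$. The weight in \eqref{eq:mu} makes both densities of order $t^{-1}$, and then the box has $\mu_F$-mass about $t^n$, the measure of its shadow. A measure is Carleson when the region above each ball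 of radius $r$ has mass at most $Cr^n$ (Lemma~\ref{lem:carleson} and Corollary~\ref{cor:tent}). So $F$ may change by a bounded amount across a box, but not across all boxes: the shadows of the boxes at each height $2^{-j}r$ cover the ball once, and $\int_\Omega(-\rho)^{-1}dV=\infty$. One may hope that a natural extension changes by so little across most boxes that the sum converges. The next example shows that this fails for the harmonic extension.

\begin{example}\label{ex:lacunary}
On the unit circle let $u=\sum_{k\ge1}k^{-1}\bar z^{\,2^k}$. Then $u\in BMO$, but its harmonic extension $F$, given by the same series in the disc, has $N(F)=\infty$.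

Balls of small radius are short arcs, and on the others, which have measure $\ge c$, the bound $\|u\|_{L^2}<\infty$ suffices. Let $I$ be an arc with $2^{-M-1}<|I|\le2^{-M}$, $M\ge0$, and $z_0\in I$. On $I$ the sum of the terms with $k\le M$ differs from its value at $z_0$ by at most $\sum_{k\le M}2^{k-M}\le2$. Since $|\int_Iz^l\,d\sigma|\le2/|l|$ for integers $l\ne0$ and $|2^j-2^k|\ge2^{(j+k)/2-1}$ for $j\neq k$,
\[
\int_I\Big|\sum_{k>M}k^{-1}\bar z^{\,2^k}\Big|^2d\sigma\le|I|\sum_kk^{-2}+4\Big(\sum_{k>M}2^{-k/2}\Big)^2\le C|I| .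
\]
So $u\in BMO$. On the other hand, the mean of $|\partial F/\partial\bar z|$ over the circle of radius $s$ dominates each Fourier coefficient $k^{-1}2^ks^{2^k-1}$, and $s^{2^k}\ge\frac14$ for $s\ge1-2^{-k}$. So the integral of $|\partial F/\partial\bar z|$ over the annulus $1-2^{-k}\le|z|<1-2^{-k-1}$ is at least $2\pi k^{-1}2^k\cdot\frac14\cdot2^{-k-1}=\pi/(4k)$. Thus $\mu_F$ has infinite mass, and $g=1$ violates the Carleson condition.
\end{example}

In this example the change from scale $2^{-k}$ to scale $2^{-k-1}$ is about $1/k$: square summable, which is what $BMO$ controls, but not summable, which is what $\mu_F$ counts. The extension built in Section~\ref{sec:ext} ignores small changes. It stays constant until the averages of $u$ have drifted by a fixed fraction of $\|u\|_*$, and orthogonality shows that this happens rarely.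

\section{Geometry, Carleson measures and test functions}\label{sec:tools}

\subsection{Quoted facts}
We use the following results; two more are recalled where they are needed, (F4) in Section~\ref{sec:bmo} and (F5) in Section~\ref{sec:ext}.
\begin{itemize}
\item[(F1)] ($H^2$ theory on smooth domains via the Poisson kernel \cite{Stein}.) Every $g\in H^2(\Omega)$ has normal limits a.e., equal to its boundary values. The function $g^+(\zeta)=\sup_{0<t<t_0}|g_t(\zeta)|$ satisfies $\|g^+\|_{L^2(\partial\Omega)}\le C\|g\|_{L^2(\partial\Omega)}$. For compact $E\subset\Omega$, $\sup_E|g|\le C_E\|g\|_{L^2(\partial\Omega)}$. Finally $\|g\|_{H^2}\approx\|g\|_{L^2(\partial\Omega)}$. By dominated convergence, $g_t\to g$ in $L^2(\partial\Omega)$.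
\item[(F2)] (Henkin; Grauert--Lieb; see \cite[Ch.~V]{Range}.) For every $\bar\partial$-closed $(0,1)$-form $\alpha\in C^\infty(\overline\Omega)$ there is $v\in C(\overline\Omega)$ with $\bar\partial v=\alpha$ in $\Omega$ and $\|v\|_\infty\le C\|\alpha\|_\infty$. (For $n=1$ and $\alpha=a\,d\bar z$ take the Cauchy transform $v(z)=\pi^{-1}\int_\Omega a(\zeta)(z-\zeta)^{-1}dV(\zeta)$.) We apply this with $\alpha=\bar\partial w$, $w\in C^\infty(\overline\Omega)$; then $w-v$ is holomorphic in $\Omega$ and continuous on $\overline\Omega$.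
\item[(F3)] (Coifman--Weiss.) A space of homogeneous type is a set $X$ with a quasi-metric $d$ (symmetric, vanishing only on the diagonal, with $d(x,z)\le C(d(x,y)+d(y,z))$) whose balls are open, and a Borel measure $\sigma$ with $0<\sigma(B(x,2r))\le C\sigma(B(x,r))<\infty$. On such a space the maximal operator $\mathcal M\varphi(x)=\sup_r|\varphi|_{B(x,r)}$ is bounded on $L^2$; for $\varphi\in L^1$ almost every $x$ is a Lebesgue point, that is, $|\varphi-\varphi(x)|_{B(x,r)}\to0$ as $r\to0$; and every family of balls of bounded radii contains a disjoint subfamily such that each ball of the family meets a selected ball of at least half its radius.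
\end{itemize}

\subsection{The support function}
In the unit ball, with $\rho=|z|^2-1$, the function $1-\langle\bar\zeta,z\rangle$ is holomorphic in $z$ and has positive real part unless $\zeta=z\in\partial\Omega$. We need a substitute for it. Near the diagonal the substitute comes from the terms of the Taylor expansion of $\rho$ at $\zeta$ that are holomorphic in $z$; away from the diagonal we give up holomorphy and keep positivity. Let
\[
q^L_j(\zeta,z)=\rho_j(\zeta)-\tfrac12\sum_k\rho_{jk}(\zeta)(\zeta_k-z_k).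
\]
Taylor's formula for $\rho(z)$ at $\zeta$ reads
\begin{equation}\label{eq:taylor}
2\operatorname{Re}\langle q^L(\zeta,z),\zeta-z\rangle=\rho(\zeta)-\rho(z)+\sum_{j,k}\rho_{j\bar k}(\zeta)(\zeta_j-z_j)\overline{(\zeta_k-z_k)}+O(|\zeta-z|^3).
\end{equation}
By strict plurisubharmonicity there are $\varepsilon_0,c_0>0$ such that the left side is at least $\rho(\zeta)-\rho(z)+c_0|\zeta-z|^2$ for $\zeta,z\in\overline\Omega$, $|\zeta-z|\le\varepsilon_0$. With $\chi_0=\chi(|\zeta-z|/\varepsilon_0)$ put
\[
q_j=\chi_0\,q^L_j+(1-\chi_0)(\bar\zeta_j-\bar z_j),\qquad\Phi(\zeta,z)=-\rho(\zeta)+\langle q(\zeta,z),\zeta-z\rangle .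
\]
These functions are smooth on $\mathbb C^n\times\mathbb C^n$, and for $|\zeta-z|\le\varepsilon_0/2$ they are holomorphic polynomials in $z$. In the ball $q^L=\bar\zeta$, formula \eqref{eq:taylor} has no error term, no cutoff is needed, and $\chi_0\equiv1$ gives $\Phi=1-\langle\bar\zeta,z\rangle$.

\begin{lemma}\label{lem:Phi}
For $\zeta,z\in\overline\Omega$,
\begin{gather}
\operatorname{Re}\Phi(\zeta,z)\ge c\,\big(-\rho(\zeta)-\rho(z)+|\zeta-z|^2\big),\label{eq:RePhi}\\
|\Phi(\zeta,z)|\approx D(\zeta,z).\label{eq:PhiD}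
\end{gather}
\end{lemma}

\begin{proof}
Write $\Phi=\chi_0\big(-\rho(\zeta)+\langle q^L,\zeta-z\rangle\big)+(1-\chi_0)\big(-\rho(\zeta)+|\zeta-z|^2\big)$. Where $\chi_0\ne0$, the first bracket has real part at least $\frac12(-\rho(\zeta)-\rho(z))+\frac{c_0}2|\zeta-z|^2$. Where $\chi_0\ne1$ we have $|\zeta-z|\ge\varepsilon_0/2$, so $|\zeta-z|^2\ge c(-\rho(z))$. This gives \eqref{eq:RePhi}. For $|\zeta-z|\ge\varepsilon_0/2$, both sides of \eqref{eq:PhiD} are $\approx1$. For $|\zeta-z|\le\varepsilon_0/2$, we have $\operatorname{Re}\Phi=\frac12(-\rho(\zeta)-\rho(z))+O(|\zeta-z|^2)$ and $\operatorname{Im}\Phi=\operatorname{Im}\langle\partial\rho(\zeta),\zeta-z\rangle+O(|\zeta-z|^2)$. So $|\Phi|\le CD$, and $D\le C\operatorname{Re}\Phi+|\operatorname{Im}\Phi|$ because $|\zeta-z|^2\le C\operatorname{Re}\Phi$.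
\end{proof}

\begin{remark}
It is enough that $\rho$ be strictly plurisubharmonic near $\partial\Omega$. For $\zeta$ in the remaining compact part of $\Omega$ we have $-\rho(\zeta)\ge c$, and this absorbs the term $O(|\zeta-z|^2)\le C\varepsilon_0^2$ in the first bracket when $\varepsilon_0$ is small. So \eqref{eq:RePhi} still holds, and positivity of $(\rho_{j\bar k})$ at interior points is used nowhere else.
\end{remark}

\subsection{The quasi-metric}
For $\zeta\in\partial\Omega$ the \emph{tent} over $B(\zeta,r)$ is $T(\zeta,r)=\{z\in\Omega:D(z,\zeta)<r\}$, and $|E|$ is the Lebesgue measure of $E\subset\mathbb C^n$. All our constructions are invariant under translations and unitary maps. Given $\zeta_0\in\partial\Omega$, we may therefore use \emph{adapted coordinates}, in which $\zeta_0=0$ and $\partial\rho(0)=(0,\dots,0,\beta)$ with $\beta>0$. Then $\nu(0)=e_n$ and $|d\rho(0)|=2\beta$. Write $z=(z',x_n+iy)$. For a uniform $r_0>0$, $\partial\Omega\cap\{|z|<r_0\}$ is a graph $x_n=x_n(z',y)$ with bounded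 gradient and $x_n=O(|z'|^2+y^2)$.

\begin{lemma}\label{lem:geom}
For $\zeta,z,w\in\overline\Omega$ we have $D(\zeta,z)\approx D(z,\zeta)$ and
\begin{equation}\label{eq:tri}
D(\zeta,w)\le C\big(D(\zeta,z)+D(z,w)\big).
\end{equation}
In adapted coordinates,
\begin{equation}\label{eq:local}
d(0,z)\approx|z'|^2+|y|\qquad(z\in\partial\Omega,\ |z|<r_0).
\end{equation}
For each $R>0$, $\sigma(B(\zeta_0,r))\approx r^n$ for $0<r\le R$, with constants depending on $R$; and $\sigma(B(\zeta_0,r))\le Cr^n$ for all $r>0$. The space $(\partial\Omega,d,\sigma)$ is of homogeneous type. For $\zeta,z\in\partial\Omega$ and $0\le t<t_0$,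
\begin{equation}\label{eq:collar}
D(\zeta-t\nu(\zeta),z)\approx t+d(\zeta,z).
\end{equation}
Finally, $|T(\zeta,r)|\le C\min(r^{n+1},1)\le Cr^n$.
\end{lemma}

\begin{proof}
Since $\partial\rho$ is Lipschitz on bounded sets, $\langle\partial\rho(\zeta),\zeta-z\rangle=-\langle\partial\rho(z),z-\zeta\rangle+O(|\zeta-z|^2)$, which gives the near-symmetry of $D$. In the same way
\[
\langle\partial\rho(\zeta),\zeta-w\rangle=\langle\partial\rho(\zeta),\zeta-z\rangle+\langle\partial\rho(z),z-w\rangle+O(|\zeta-z||z-w|),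
\]
and \eqref{eq:tri} follows from $|\zeta-z||z-w|\le|\zeta-z|^2+|z-w|^2$ and $|\zeta-w|^2\le2|\zeta-z|^2+2|z-w|^2$. So $d$ is a continuous quasi-metric, and $|\zeta-z|^2\le d(\zeta,z)\le C|\zeta-z|$.

In adapted coordinates $D(0,z)=|z|^2+\beta|y|$ with $\beta\approx1$, and $x_n^2\le C(|z'|^2+y^2)$ on the graph; this is \eqref{eq:local}. For $r\le r_0^2$ the ball $B(0,r)$ lies in the graph, between the sets $\{|z'|^2+|y|<cr\}$ and $\{|z'|^2+|y|<Cr\}$, so for small $r$ its measure is $\approx r^{n-1}\cdot r$. For larger $r$ the measure is $\approx1$. The statements on balls and the doubling property follow.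

Let $\zeta_t=\zeta-t\nu(\zeta)$. Each term of $D(\zeta_t,\zeta)$ is $O(t)$, so \eqref{eq:tri} gives the upper bound in \eqref{eq:collar}. Conversely, $t\le C(-\rho(\zeta_t))\le CD(\zeta_t,z)$, and $d(\zeta,z)\le C(D(\zeta,\zeta_t)+D(\zeta_t,z))\le C(t+D(\zeta_t,z))$. If $r$ is small and $z\in T(\zeta,r)$, then $-\rho(z)<r$ puts $z$ in the collar, and \eqref{eq:collar} gives $t\le Cr$ and $\pi(z)\in B(\zeta,Cr)$. Hence $|T(\zeta,r)|\le Cr\cdot r^n$.
\end{proof}

The next estimate is used for every kernel that concentrates at a boundary point.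

\begin{lemma}\label{lem:shell}
Let $a>0$, $\tau>0$, $\zeta_0\in\partial\Omega$ and $\varphi\in L^1(\partial\Omega)$. Then
\[
\int_{\partial\Omega}|\varphi(z)|\frac{\tau^a}{(\tau+d(\zeta_0,z))^{n+a}}\,d\sigma(z)\le C_a\sum_{k\ge0}2^{-ka}|\varphi|_{B(\zeta_0,2^k\tau)}\le C_a\mathcal M\varphi(\zeta_0).
\]
If $\zeta_0$ is a Lebesgue point with $\mathcal M\varphi(\zeta_0)<\infty$, the integral with $\varphi-\varphi(\zeta_0)$ in place of $\varphi$ tends to $0$ as $\tau\to0$.
\end{lemma}

\begin{proof}
On $B(\zeta_0,\tau)$ (the term $k=0$) and on the shell $2^{k-1}\tau\le d(\zeta_0,\cdot)<2^k\tau$, $k\ge1$, the kernel is at most $C_a2^{-ka}(2^k\tau)^{-n}\le C_a2^{-ka}/\sigma(B(\zeta_0,2^k\tau))$. For the last claim, each term of the series for $\varphi-\varphi(\zeta_0)$ tends to $0$ and is at most $2^{-ka}(\mathcal M\varphi(\zeta_0)+|\varphi(\zeta_0)|)$.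
\end{proof}

\subsection{Carleson measures and tents}
The definition of a Carleson measure involves holomorphic functions only, but in Section~\ref{sec:suff} we must integrate a non-holomorphic function against $\mu_F$, and in Section~\ref{sec:ext} we must verify the condition for an explicit measure. Both needs are met by passing to the geometric condition $\mu(T(\zeta,r))\le\Lambda r^n$. For $\alpha>0$ and a function $h$ on $\Omega$ define the admissible maximal function
\[
\mathcal N_\alpha h(\zeta)=\sup\{|h(z)|:z\in\Omega,\ D(z,\zeta)<\alpha(-\rho(z))\},\qquad\zeta\in\partial\Omega .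
\]

\begin{lemma}\label{lem:admissible}
For $g\in H^2(\Omega)$, $\|\mathcal N_\alpha g\|_{L^2(\partial\Omega)}\le C_\alpha\|g\|_{H^2}$.
\end{lemma}

\begin{proof}
Let $z=\pi(z)-t\nu(\pi(z))$ with $t<t_1$, where $t_1$ is small. Use coordinates adapted at $\pi(z)$, and let $\Pi=\{w:|w_n-z_n|<c_1t,\ |w'-z'|<c_1\sqrt t\}$ with $c_1\le1$ to be chosen. Since $\partial\rho(z)=(0,\dots,0,\beta)+O(t)$, for $w\in\Pi$ we have $|\langle\partial\rho(z),w-z\rangle|\le C(|w_n-z_n|+t|w-z|)\le Cc_1t$ and $|w-z|^2\le Cc_1^2t$. By Taylor's formula $|\rho(w)-\rho(z)|\le Cc_1t$. For small $c_1$ this is at most $\frac12(-\rho(z))$, so $\Pi\subset\Omega$, and $-\rho(w)\approx t$ and $D(z,w)\le Ct$ on $\Pi$. For small $t_1$, $\Pi$ lies in the collar. Writing $w=x-s\nu(x)$ we get $s\le Ct$ and, by \eqref{eq:tri} and \eqref{eq:collar}, $d(x,\pi(z))\le Ct$. The function $|g|$ is subharmonic in $w'$ and in $w_n$ separately, and $|\Pi|\approx t^{n+1}$, so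
\[
|g(z)|\le\frac1{|\Pi|}\int_\Pi|g|\,dV\le Ct^{-n-1}\cdot t\int_{B(\pi(z),Ct)}g^+d\sigma .
\]
If $D(z,\zeta)<\alpha(-\rho(z))$, then $d(\pi(z),\zeta)\le C_\alpha t$ by \eqref{eq:collar}, so $B(\pi(z),Ct)\subset B(\zeta,C_\alpha t)$ and $|g(z)|\le C_\alpha\mathcal Mg^+(\zeta)$. All other $z$ lie in a fixed compact subset of $\Omega$, where $|g|\le C\|g\|_{H^2}$. Now (F1) and (F3) give the lemma.
\end{proof}

\begin{lemma}\label{lem:carleson}
There is $\alpha>0$ with the following property. If $\mu\ge0$ satisfies $\mu(T(\zeta,r))\le\Lambda r^n$ for all $\zeta\in\partial\Omega$ and $r>0$, then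
\[
\int_\Omega h^2d\mu\le C\Lambda\int_{\partial\Omega}(\mathcal N_\alpha h)^2d\sigma
\]
for every continuous $h\ge0$ on $\Omega$. In particular $\int|g|^2d\mu\le C\Lambda\|g\|_{H^2}^2$ for $g\in H^2(\Omega)$, and $dV$ is a Carleson measure.
\end{lemma}

\begin{proof}
Choose $\alpha$ so large that $D(z,\zeta)<\alpha(-\rho(z))$ holds (i) for all $\zeta\in\partial\Omega$ when $z$ is outside the collar, and (ii) when $z$ is in the collar and $d(\pi(z),\zeta)<-\rho(z)$. This is possible because $-\rho\ge c$ outside the collar, and by \eqref{eq:collar}. Fix $\lambda>0$, and let $E=\{h>\lambda\}$ and $O=\{\mathcal N_\alpha h>\lambda\}$. The set $O$ is the union over $z\in E$ of the open sets $\{\zeta:D(z,\zeta)<\alpha(-\rho(z))\}$. We show that $\mu(E)\le C\Lambda\sigma(O)$; integrating against $2\lambda\,d\lambda$ then gives the inequality.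

If $E$ has a point outside the collar, then $O=\partial\Omega$ by (i), while $\Omega$ is a tent of radius $C$, so $\mu(E)\le C\Lambda\le C\Lambda\sigma(O)$. Otherwise $B_z=B(\pi(z),-\rho(z))\subset O$ for all $z\in E$, by (ii). By (F3) there are $z_j\in E$ with $B_{z_j}$ disjoint, such that each $B_z$, $z\in E$, meets some $B_{z_j}$ with $-\rho(z)\le2r_j$, where $r_j=-\rho(z_j)$. Then $d(\pi(z),\pi(z_j))\le Cr_j$, so $z\in T(\pi(z_j),Cr_j)$ by \eqref{eq:collar}, and
\[
\mu(E)\le C\Lambda\sum_jr_j^n\le C\Lambda\sum_j\sigma(B_{z_j})\le C\Lambda\sigma(O).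
\]
The last two statements follow from Lemmas~\ref{lem:admissible} and~\ref{lem:geom}.
\end{proof}

\subsection{Test functions}
Fix a real number $m$ with
\[
n<2m<n+1 .
\]
The lower bound makes the functions below square integrable; the upper bound is needed only in Section~\ref{sec:bmo}. In the ball they are $r^{m-n/2}(r+1-\langle\bar\zeta_0,z\rangle)^{-m}$. In general $\Phi(\zeta_0,\cdot)$ is holomorphic only near $\zeta_0$, and we correct it by (F2). We correct the logarithm rather than the power, so that the result has no zeros.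

\begin{lemma}\label{lem:test}
For $\zeta_0\in\partial\Omega$ and $0<r\le1$ there is $g=g_{\zeta_0,r}\in C(\overline\Omega)$, holomorphic in $\Omega$, with $g$ and $1/g$ bounded and, with constants independent of $\zeta_0$ and $r$,
\begin{equation}\label{eq:test}
|g(z)|\approx r^{m-n/2}\big(r+D(z,\zeta_0)\big)^{-m}\quad(z\in\overline\Omega),\qquad\|g\|_{H^2}\le C .
\end{equation}
\end{lemma}

\begin{proof}
Write $\Phi=\Phi(\zeta_0,\cdot)$. By \eqref{eq:RePhi}, $\operatorname{Re}(r+\Phi)\ge r$ on $\overline\Omega$, so the principal logarithm $\log(r+\Phi)$ is smooth on $\overline\Omega$. Let $\chi_1(z)=\chi(2|z-\zeta_0|/\varepsilon_0)$, which is $1$ for $|z-\zeta_0|\le\varepsilon_0/4$ and $0$ for $|z-\zeta_0|\ge\varepsilon_0/2$, and let $w=\chi_1\log(r+\Phi)$. Since $\Phi$ is holomorphic where $\chi_1\ne0$, $\bar\partial w=\log(r+\Phi)\,\bar\partial\chi_1$. Where $\bar\partial\chi_1\neq0$ we have $c\le|r+\Phi|\le C$, so $|\bar\partial w|\le C$. Take $v$ from (F2) and put $g=r^{m-n/2}e^{-m(w-v)}$. Then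 $|g|\approx r^{m-n/2}|r+\Phi|^{-m\chi_1}$. Because $\operatorname{Re}\Phi\ge0$, $|r+\Phi|\approx r+|\Phi|\approx r+D(z,\zeta_0)$, and this quantity is $\approx1$ where $\chi_1\ne1$. This is the first part of \eqref{eq:test}. The second follows from Lemma~\ref{lem:shell} with $\varphi=1$, $\tau=r$, $a=2m-n>0$, and (F1).
\end{proof}

\begin{corollary}\label{cor:tent}
If $\int|g|^2d\mu\le N\|g\|_{H^2}^2$ for all $g\in H^2(\Omega)$, then $\mu(T(\zeta,r))\le CNr^n$ for all $\zeta\in\partial\Omega$ and $r>0$.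
\end{corollary}

\begin{proof}
For $r\le1$ use $g_{\zeta,r}$, which satisfies $|g_{\zeta,r}|^2\ge cr^{-n}$ on $T(\zeta,r)$. For $r>1$ use $g=1$.
\end{proof}

\section{From a Carleson extension to a bounded operator}\label{sec:suff}

\begin{proposition}\label{prop:suff}
Let $F$ be an extension of $f\in L^2(\partial\Omega)$ with $N(F)<\infty$. Then $F\in L^2(\Omega)$ and $\|H_f\|\le C\big(N(F)+\|F\|_{L^2(\Omega)}\big)$.
\end{proposition}

That $F\in L^2(\Omega)$ holds for every extension: $\|F_t\|_{L^2(\partial\Omega)}$ is bounded for small $t$, and $F$ is bounded on compact subsets of $\Omega$.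

\subsection{The kernel}
We need the analogue of \eqref{eq:discK}: a product of a factor that is holomorphic in $\zeta$ near $z$ and a factor that is holomorphic in $z$ near $\zeta$ and degenerates on $\partial\Omega$. A little algebra produces it together with its $\bar\partial$.

Fix $z\in\partial\Omega$; forms and operators are taken in the variable $\zeta\in\Omega$. Let $\delta$ be contraction with the vector field $\sum(\zeta_j-z_j)\partial/\partial\zeta_j$; it maps $(p,q)$-forms to $(p-1,q)$-forms. Let $\nabla=\delta-\bar\partial$. Both $\delta$ and $\bar\partial$ are antiderivations, so $\nabla(\alpha\wedge\alpha')=\nabla\alpha\wedge\alpha'+(-1)^{\deg\alpha}\alpha\wedge\nabla\alpha'$. Also $\nabla^2=-(\delta\bar\partial+\bar\partial\delta)=0$, because the anticommutator is a derivation that vanishes on functions, on $d\bar\zeta_j$, and on $d\zeta_j$, where it gives $\bar\partial(\zeta_j-z_j)=0$. Sums of forms of even degree commute. Such a sum $e$ is invertible if its function part is nowhere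 zero, and if $\nabla e=0$, then $0=\nabla(ee^{-1})=e\nabla(e^{-1})$ shows that $\nabla(e^{-1})=0$.

Consider the $(1,0)$-forms
\[
q=\sum_jq_j(\zeta,z)\,d\zeta_j,\qquad\tilde q=\frac q{-\rho(\zeta)},\qquad s=-\sum_jq_j(z,\zeta)\,d\zeta_j ;
\]
note the interchanged arguments in $s$. Then $1+\nabla\tilde q=a-\bar\partial\tilde q$ with $a=1+\delta\tilde q=\Phi(\zeta,z)/(-\rho(\zeta))$, and $\nabla s=\delta s-\bar\partial s$ with $\delta s=\langle q(z,\zeta),z-\zeta\rangle=\Phi(z,\zeta)$, because $\rho(z)=0$. Both $a$ and $\delta s$ are nowhere zero by \eqref{eq:RePhi}. Put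
\[
\mathfrak g=(1+\nabla\tilde q)^{-1}=\sum_{k=0}^n\frac{(\bar\partial\tilde q)^k}{a^{k+1}},\qquad\mathfrak w=s\wedge(\nabla s)^{-1}=s\wedge\sum_{k=0}^{n-1}\frac{(\bar\partial s)^k}{(\delta s)^{k+1}} .
\]
Since $\nabla^2=0$, we have $\nabla\mathfrak g=0$ and $\nabla((\nabla s)^{-1})=0$. Hence $\nabla\mathfrak w=1$ and $\nabla(\mathfrak w\wedge\mathfrak g)=\mathfrak g$. The components of $\mathfrak w\wedge\mathfrak g$ have bidegree $(p+1,p)$, and there is none of bidegree $(n+1,n)$. So the $(n,n)$-part of the last identity says that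
\begin{equation}\label{eq:dbarK}
\bar\partial_\zeta K=-\mathfrak g_{n,n},\qquad\text{where }K=K(\zeta,z)=(\mathfrak w\wedge\mathfrak g)_{n,n-1}.
\end{equation}
From $\bar\partial\tilde q=(-\rho)^{-1}\bar\partial q+\rho^{-2}\bar\partial\rho\wedge q$ and $(\bar\partial\rho\wedge q)^2=0$ we obtain
\begin{equation}\label{eq:gk}
\mathfrak g_{k,k}=\frac{(\bar\partial\tilde q)^k}{a^{k+1}}=\frac{(-\rho)(\bar\partial q)^k+k\,\bar\partial\rho\wedge q\wedge(\bar\partial q)^{k-1}}{\Phi(\zeta,z)^{k+1}},\qquad\rho=\rho(\zeta).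
\end{equation}
If $|\zeta-z|<\varepsilon_0/2$, then $q(z,\zeta)=q^L(z,\zeta)$ is holomorphic in $\zeta$, so $\bar\partial s=0$ and
\begin{equation}\label{eq:Knear}
K=\frac{s\wedge\big[(-\rho)(\bar\partial q)^{n-1}+(n-1)\,\bar\partial\rho\wedge q\wedge(\bar\partial q)^{n-2}\big]}{\Phi(z,\zeta)\,\Phi(\zeta,z)^n}.
\end{equation}
In the ball with $\chi_0\equiv1$, formula \eqref{eq:Knear} holds everywhere; for $n=1$ it is \eqref{eq:discK}, and \eqref{eq:gk} gives $\mathfrak g_{n,n}=n!\,(2i)^n(1-\langle\bar\zeta,z\rangle)^{-n-1}dV$, since $(1-|\zeta|^2)\,n!+n\,(n-1)!\,|\zeta|^2=n!$.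

For $n\ge2$ the second term in \eqref{eq:Knear} lacks the factor $-\rho$. It has two other properties: it contains $\bar\partial\rho$, and $s\wedge q$ vanishes on the diagonal. This is the source of the second measure in the Conjecture.

\begin{lemma}\label{lem:Kest}
For $\zeta\in\Omega$, $z\in\partial\Omega$, every $(0,1)$-form $\omega$ at $\zeta$, and $D=D(\zeta,z)$,
\begin{gather}
|\omega\wedge K|\le C\big(|\omega|+(-\rho)^{-1/2}|\omega\wedge\bar\partial\rho|\big)\,(-\rho)^{1/2}D^{-n-1/2},\label{eq:Kest}\\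
|\bar\partial\rho\wedge K|\le C(-\rho)D^{-n-1}.\label{eq:Knormal}
\end{gather}
\end{lemma}

\begin{proof}
We show that $|\omega\wedge K|\le C\{|\omega|(-\rho)D^{-n-1}+|\omega\wedge\bar\partial\rho|D^{-n-1/2}\}$. This gives \eqref{eq:Knormal} for $\omega=\bar\partial\rho$, and \eqref{eq:Kest} because $-\rho\le D$. For $|\zeta-z|<\varepsilon_0/2$ the denominator in \eqref{eq:Knear} is $\approx D^{n+1}$. The coefficients $q_j(\zeta,z)-q_j(z,\zeta)$ of $s+q$ are $O(|\zeta-z|)$, so $|s\wedge q|=|(s+q)\wedge q|\le C|\zeta-z|\le CD^{1/2}$, and the claim follows. For $|\zeta-z|\ge\varepsilon_0/2$ we have $D\approx1$, the forms $q,s,\bar\partial q,\bar\partial s$ are bounded, the denominators are bounded below, and by \eqref{eq:gk} each term of $K$ has $-\rho$ or $\bar\partial\rho$ as a factor.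
\end{proof}

\subsection{The form $\Theta$}
Let $\varphi\in L^2(\partial\Omega)$ annihilate $H^2$, and put $\Theta(\zeta)=\int_{\partial\Omega}\varphi(z)K(\zeta,z)\,d\sigma(z)$, a smooth $(n,n-1)$-form in $\Omega$. Write $\mathfrak g_{n,n}=\varpi(\zeta,z)\,dV(\zeta)$. By \eqref{eq:dbarK}, $\bar\partial\Theta=-p\,dV$ with $p(\zeta)=\int\varphi(z)\varpi(\zeta,z)\,d\sigma(z)$. In the ball $p=0$. In general the singularity of $\varpi$ is still holomorphic in $z$, and this makes $p$ bounded. It is the only place where the hypothesis on $\varphi$ is used.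

\begin{lemma}\label{lem:p}
$|p|\le C\|\varphi\|_{L^2}$ on $\Omega$.
\end{lemma}

\begin{proof}
Fix $\zeta\in\Omega$. Formula \eqref{eq:gk} with $k=n$ defines $\varpi(\zeta,z)$ for all $z\in\overline\Omega$, and $\varpi(\zeta,\cdot)\in C^\infty(\overline\Omega)$ because $\operatorname{Re}\Phi(\zeta,\cdot)\ge c(-\rho(\zeta))>0$. For $|z-\zeta|<\varepsilon_0/2$ the coefficients of $q$ and $\bar\partial_\zeta q$ and the function $\Phi$ are holomorphic polynomials in $z$, so $\bar\partial_z\varpi=0$. For $|z-\zeta|\ge\varepsilon_0/2$ we have $|\Phi|\ge c$, so $|\bar\partial_z\varpi|\le C$ uniformly in $\zeta$. By (F2) there is $v_\zeta\in C(\overline\Omega)$ with $\|v_\zeta\|_\infty\le C$ and $\varpi(\zeta,\cdot)-v_\zeta\in H^2(\Omega)$. Hence $p(\zeta)=\int\varphi v_\zeta\,d\sigma$.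
\end{proof}

By \eqref{eq:Kest}, for every $(0,1)$-form $\omega$,
\begin{equation}\label{eq:Thetaest}
|\omega\wedge\Theta|\le C\big(|\omega|+(-\rho)^{-1/2}|\omega\wedge\bar\partial\rho|\big)\mathcal K\varphi,\qquad\mathcal K\varphi(\zeta)=\int_{\partial\Omega}|\varphi(z)|\frac{(-\rho(\zeta))^{1/2}}{D(\zeta,z)^{n+1/2}}\,d\sigma(z).
\end{equation}
The continuous function $\mathcal K\varphi$ plays the part of $|\psi|$ in the disc.

\begin{lemma}\label{lem:Kphi}
$\int_\Omega(\mathcal K\varphi)^2d\mu_F\le CN(F)\|\varphi\|_{L^2}^2$.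
\end{lemma}

\begin{proof}
Let $\alpha$ be as in Lemma~\ref{lem:carleson}, let $\zeta_0\in\partial\Omega$, and suppose $D(\zeta,\zeta_0)<\alpha\tau$ with $\tau=-\rho(\zeta)$. Since $\tau\le D(\zeta,z)$, \eqref{eq:tri} gives $d(\zeta_0,z)\le C(\alpha\tau+D(\zeta,z))\le CD(\zeta,z)$. So $D(\zeta,z)\ge c(\tau+d(\zeta_0,z))$, and Lemma~\ref{lem:shell} with $a=\frac12$ yields $\mathcal K\varphi(\zeta)\le C\mathcal M\varphi(\zeta_0)$. Thus $\mathcal N_\alpha(\mathcal K\varphi)\le C\mathcal M\varphi$. By Corollary~\ref{cor:tent}, $\mu_F$ satisfies the hypothesis of Lemma~\ref{lem:carleson} with $\Lambda=CN(F)$; conclude with (F3).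
\end{proof}

\subsection{Boundary values of $\Theta$}
In Stokes' theorem only the component $\bar\partial\rho\wedge\Theta$ contributes to the boundary term. Write $\bar\partial\rho\wedge K=\mathsf k(\zeta,z)\,dV(\zeta)$ and $\bar\partial\rho\wedge\Theta=\vartheta\,dV$, so that $\vartheta(\zeta)=\int\varphi(z)\mathsf k(\zeta,z)\,d\sigma(z)$. The kernel $\mathsf k$ is an approximate identity, and its total mass has to be computed exactly. If the mass at $\zeta_0$ were $c(\zeta_0)|d\rho(\zeta_0)|$ with a nonconstant function $c$, we would control $\int fg\,c\varphi\,d\sigma$, and the functions $c\varphi$ are not the ones that occur in \eqref{eq:dual}.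

\begin{lemma}\label{lem:bdry}
$\vartheta_t\to-(2\pi i)^n|d\rho|\,\varphi$ in $L^2(\partial\Omega)$ as $t\to0^+$.
\end{lemma}

\begin{proof}
By \eqref{eq:Knormal} and \eqref{eq:collar},
\begin{equation}\label{eq:kbound}
|\mathsf k(\zeta_0-t\nu(\zeta_0),z)|\le Ct\,(t+d(\zeta_0,z))^{-n-1}.
\end{equation}
Lemma~\ref{lem:shell} with $a=1$ shows that $|\vartheta_t|\le C\mathcal M\varphi\in L^2$, and that $\vartheta_t(\zeta_0)-\varphi(\zeta_0)\int\mathsf k(\zeta_0-t\nu,z)\,d\sigma(z)\to0$ for a.e.\ $\zeta_0$. By dominated convergence it suffices to prove, for each $\zeta_0\in\partial\Omega$,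
\begin{equation}\label{eq:const}
\lim_{t\to0}\int_{\partial\Omega}\mathsf k(\zeta_0-t\nu(\zeta_0),z)\,d\sigma(z)=-(2\pi i)^n|d\rho(\zeta_0)| .
\end{equation}
Use adapted coordinates, so $\zeta_0=0$, $\zeta=-te_n$, $|d\rho(0)|=2\beta$. By \eqref{eq:kbound} the part of the integral over $|z|\ge r_0$ is $O(t)$. On the graph we rescale, $z'=\sqrt t\,\xi$ and $y=t\upsilon$. Then $d\sigma=t^n\jmath\,dV(\xi)\,d\upsilon$, where $\jmath$ is bounded and tends to $1$ for fixed $(\xi,\upsilon)$, and the rescaled domain exhausts $\mathbb C^{n-1}\times\mathbb R$. By \eqref{eq:kbound} and \eqref{eq:local}, $t^n|\mathsf k|\le C(1+|\xi|^2+|\upsilon|)^{-n-1}$, which is integrable on $\mathbb C^{n-1}\times\mathbb R$. So we need only the limit of $t^n\mathsf k$ for fixed $(\xi,\upsilon)$, and for small $t$ formula \eqref{eq:Knear} applies: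
\[
\mathsf k\,dV=\frac{(-\rho(\zeta))\;\bar\partial\rho\wedge s\wedge(\bar\partial q)^{n-1}}{\Phi(z,\zeta)\,\Phi(\zeta,z)^n}.
\]
Let $L=L(\xi)=\sum_{j,k<n}\rho_{j\bar k}(0)\xi_j\bar\xi_k$, a positive definite form with determinant $\det L$, and $R=R(\xi)=\sum_{j,k<n}\rho_{jk}(0)\xi_j\xi_k$. Since $z'=O(\sqrt t)$ and $z_n=O(t)$, Taylor's formula gives $0=\rho(z)=2\beta x_n+t(\operatorname{Re}R+L)+O(t^{3/2})$. Therefore
\[
\beta z_n/t+\tfrac12R\ \longrightarrow\ -\tfrac12L+i\tau,\qquad\tau=\beta\upsilon+\tfrac12\operatorname{Im}R .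
\]

\emph{The factor $\Phi(\zeta,z)$.} We have $-\rho(\zeta)=2\beta t+O(t^2)$, $\rho_n(\zeta)=\beta+O(t)$, $\rho_j(\zeta)=O(t)$ for $j<n$, and the quadratic term of $\Phi$ is $-\frac12tR+O(t^{3/2})$. Hence $\Phi(\zeta,z)=2\beta t-\beta(t+z_n)-\frac12tR+o(t)$, and $\Phi(\zeta,z)/t\to\beta+\frac12L-i\tau$.

\emph{The factor $\Phi(z,\zeta)$.} For $j<n$, $\rho_j(z)=\sqrt t\sum_{k<n}(\rho_{jk}(0)\xi_k+\rho_{j\bar k}(0)\bar\xi_k)+O(t)$, so $\sum_{j<n}\rho_j(z)z_j=t(R+L)+o(t)$. Hence $\Phi(z,\zeta)=t(R+L)+\beta(z_n+t)-\frac12tR+o(t)$, and $\Phi(z,\zeta)/t\to\beta+\frac12L+i\tau$.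

\emph{The numerator.} As $\zeta,z\to0$, $s\to-\partial\rho(0)=-\beta\,d\zeta_n$, $\bar\partial\rho\to\beta\,d\bar\zeta_n$, and $\bar\partial q\to\sum\rho_{j\bar k}(0)\,d\bar\zeta_k\wedge d\zeta_j$. After multiplication by $d\bar\zeta_n\wedge d\zeta_n$ only $j,k<n$ matter, and the $(n-1)$-st power gives $(n-1)!\det L\prod_{j<n}d\bar\zeta_j\wedge d\zeta_j$. So $\bar\partial\rho\wedge s\wedge(\bar\partial q)^{n-1}\to-(n-1)!\,(2i)^n\beta^2\det L\;dV$.

With $d\upsilon=d\tau/\beta$ and $A=\beta+\frac12L(\xi)>0$, the limit in \eqref{eq:const} equals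
\[
-2\beta^2\,(n-1)!\,(2i)^n\det L\int_{\mathbb C^{n-1}}\int_{\mathbb R}\frac{d\tau}{(A+i\tau)(A-i\tau)^n}\,dV(\xi).
\]
The inner integrand has one pole in the upper half-plane, a simple pole at $\tau=iA$ with residue $(2A)^{-n}/i$, so the inner integral is $2\pi(2\beta+L)^{-n}$. For $n\ge2$, a complex linear change of variables that turns $L$ into $|\xi|^2$ has real Jacobian $1/\det L$, and polar coordinates give
\[
\int_{\mathbb C^{n-1}}\frac{dV(\xi)}{(2\beta+L)^n}=\frac{1}{\det L}\,\frac{\pi^{n-1}}{(n-2)!}\int_0^\infty\frac{\lambda^{n-2}\,d\lambda}{(2\beta+\lambda)^n}=\frac1{\det L}\,\frac{\pi^{n-1}}{(n-1)!\;2\beta}.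
\]
For $n=1$ there is no $\xi$-integral, $L=0$, $\det L=1$, and the value $1/(2\beta)$ agrees with the right side. The product is $-(2i)^n\pi^n\cdot2\beta$, which is \eqref{eq:const}. The Levi determinant has canceled.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:suff}}
Let $g$ be bounded and holomorphic and let $U=Fg\in C^1(\Omega)$, so $\bar\partial U=g\,\bar\partial F$. Since $F_t\to f$ in $L^2$ and $g_t\to g$ boundedly a.e., $U_t-fg=(F_t-f)g_t+f(g_t-g)\to0$ in $L^2(\partial\Omega)$. Let $\chi_\varepsilon=1-\chi(-\rho/\varepsilon)$, which vanishes where $-\rho\le\varepsilon/2$ and equals $1$ where $-\rho\ge\varepsilon$. Then $\bar\partial\chi_\varepsilon=-W_\varepsilon\bar\partial\rho$ with $W_\varepsilon=-\varepsilon^{-1}\chi'(-\rho/\varepsilon)$. The form $\chi_\varepsilon U\Theta$ is $C^1$, compactly supported and of bidegree $(n,n-1)$, so $d$ acts on it as $\bar\partial$, and Stokes' theorem gives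
\begin{equation}\label{eq:stokes}
\int_\Omega W_\varepsilon\,U\vartheta\,dV=\int_\Omega\chi_\varepsilon\,g\,\bar\partial F\wedge\Theta-\int_\Omega\chi_\varepsilon\,Up\,dV .
\end{equation}
For small $\varepsilon$, the left side is $\int_{\partial\Omega}\int_0^{t_0}W_\varepsilon J\,U_t\vartheta_t\,dt\,d\sigma$. The weight $W_\varepsilon J$ is $O(1/\varepsilon)$ and supported in $t\le C\varepsilon$. Since $\frac d{dt}(-\rho(\zeta-t\nu))=|d\rho(\zeta)|+O(t)$, $J=1+O(t)$ and $\int(-\chi')=1$, the substitution $\lambda=-\rho(\zeta-t\nu)/\varepsilon$ shows that $\int W_\varepsilon J\,dt\to1/|d\rho(\zeta)|$ uniformly in $\zeta$. By Lemma~\ref{lem:bdry}, $U_t\vartheta_t\to-(2\pi i)^n|d\rho|fg\varphi$ in $L^1(\partial\Omega)$. Hence the left side of \eqref{eq:stokes} tends to $-(2\pi i)^n\int fg\varphi\,d\sigma$. The right side is bounded uniformly in $\varepsilon$: by \eqref{eq:Thetaest} with $\omega=\bar\partial F$ and Lemma~\ref{lem:Kphi},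
\[
\int_\Omega|g|\,|\bar\partial F\wedge\Theta|\,dV\le C\|g\|_{L^2(\mu_F)}\|\mathcal K\varphi\|_{L^2(\mu_F)}\le CN(F)\|g\|_{H^2}\|\varphi\|_{L^2},
\]
and by Lemma~\ref{lem:p} and the Carleson property of $dV$,
\[
\int_\Omega|Up|\,dV\le C\|\varphi\|_{L^2}\|F\|_{L^2(\Omega)}\|g\|_{L^2(\Omega)}\le C\|F\|_{L^2(\Omega)}\|g\|_{H^2}\|\varphi\|_{L^2}.
\]
So $|\int fg\varphi\,d\sigma|\le C(N(F)+\|F\|_{L^2(\Omega)})\|g\|_{H^2}\|\varphi\|_{L^2}$, and \eqref{eq:dual} completes the proof. \qed

\section{From a bounded operator to $BMO$}\label{sec:bmo}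

\begin{proposition}\label{prop:bmo}
For $f\in L^2(\partial\Omega)$, $\ \|f-Pf\|_*+\|f-Pf\|_{L^2}\le C\|H_f\|$.
\end{proposition}

Let $u=f-Pf$, and let $g$ be the test function concentrated on a ball $B$. Boundedness of $H_f$ says that $ug$ is close to $H^2$; dividing by $g$, we find that $u$ is close, on $B$, to a \emph{holomorphic} function $h$. We want $u$ to be close to a \emph{constant}. The operator $I-P$ fixes $u$ and kills $h$, so $u=(I-P)(u-h)$. But $P$ is not local: we need the smoothness of its kernel off the diagonal, and control of $u-h$ far from $B$, where $g$ is small and the information is weak.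

\subsection{The Szeg\H{o} kernel}
The Szeg\H{o} kernel $\mathsf S$ is defined by $Pv(z)=\int\mathsf S(z,w)v(w)\,d\sigma(w)$ for $z\in\Omega$.
\begin{itemize}
\item[(F4)] For $n\ge2$ (Boutet de Monvel--Sj\"ostrand \cite{BS}), $\mathsf S$ is $C^\infty$ on $\overline\Omega\times\overline\Omega$ off the boundary diagonal. Near the boundary diagonal $\mathsf S=E_1\psi^{-n}+E_2\log\psi$, where $E_1,E_2,\psi$ are smooth up to the boundary, $\psi(z,z)=-\rho(z)$, $\bar\partial_z\psi$ and $\partial_w\psi$ vanish on the diagonal, $\operatorname{Re}\psi\ge c|z-w|^2$, and $\log$ is the principal branch.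

For $n=1$ (Kerzman--Stein; Bell \cite{Bell}), $P=\mathcal C-P\mathcal A$ on $L^2(\partial\Omega)$. Here $\mathcal C$ is the boundary Cauchy transform, which takes $v$ to the boundary values of $\int\frac1{2\pi i}\frac{\mathsf T(w)}{w-z}v(w)\,d\sigma(w)$, with $\mathsf T$ the unit tangent; the operator $\mathcal A=\mathcal C-\mathcal C^*$ has a kernel in $C^\infty(\partial\Omega\times\partial\Omega)$; and $P$ maps $C^\infty(\partial\Omega)$ continuously to itself.
\end{itemize}

\begin{lemma}\label{lem:szego}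
There is a function $\mathsf S(\zeta,w)$, continuous on $\partial\Omega\times\partial\Omega$ off the diagonal, such that for $v\in L^2(\partial\Omega)$ vanishing a.e.\ on an open set $V\subset\partial\Omega$,
\begin{equation}\label{eq:offdiag}
Pv(\zeta)=\int\mathsf S(\zeta,w)v(w)\,d\sigma(w)\qquad\text{for a.e. }\zeta\in V .
\end{equation}
There is $\kappa=2^{k_1}\ge1$, $k_1$ an integer, such that for $\zeta,\zeta_0,w\in\partial\Omega$ with $d(\zeta,\zeta_0)<r$ and $d_0=d(\zeta_0,w)\ge\kappa r$,
\begin{equation}\label{eq:holder}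
|\mathsf S(\zeta,w)-\mathsf S(\zeta_0,w)|\le C\,(r/d_0)^{1/2}\,d_0^{-n}.
\end{equation}
\end{lemma}

\begin{proof}
\emph{The case $n\ge2$.} For $\zeta\in V$ the kernel is continuous on the compact set $\{\zeta-t\nu:0\le t\le t_0/2\}\times(\partial\Omega\setminus V)$. Letting $t\to0$ in the formula for $Pv(\zeta-t\nu)$ and using (F1) gives \eqref{eq:offdiag}.

Extend $E_1,E_2,\psi$ smoothly to a neighborhood of the boundary diagonal in $\mathbb C^n\times\mathbb C^n$. Choose $\eta_1>0$ so small that this neighborhood contains all $(z,w)$ with $w\in\partial\Omega$, $|z-w|\le\eta_1$, and that the formula in (F4) holds for distinct $z,w\in\partial\Omega$ with $|z-w|<\eta_1$. Since $r\le d_0/\kappa\le C/\kappa$, we have $|\zeta-\zeta_0|\le r^{1/2}\le C\kappa^{-1/2}$. For large $\kappa$, the graph at $\zeta_0$ provides a path in $\partial\Omega$ from $\zeta_0$ to $\zeta$ of length at most $C|\zeta-\zeta_0|\le\eta_1/4$.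

Suppose $|\zeta_0-w|\ge\eta_1/2$. The path stays at distance $\ge\eta_1/4$ from $w$, where $\mathsf S$ has bounded first derivatives. So the left side of \eqref{eq:holder} is at most $Cr^{1/2}\le C(r/d_0)^{1/2}d_0^{-n}$, because $d_0\le C$.

Suppose $|\zeta_0-w|<\eta_1/2$, so that $|\zeta-w|<\eta_1$. Taking the $(1,0)$-part of the differential of $\psi(z,z)=-\rho(z)$, and using $\partial_w\psi=0$ and $\bar\partial_z\psi=0$ on the diagonal, we get $d_z\psi=-\partial\rho$ on the diagonal. Hence $d_z\psi(z,w)=-\partial\rho(w)+O(|z-w|)$. Since $\psi(w,w)=0$, it follows that $\psi(\zeta_0,w)=-\langle\partial\rho(w),\zeta_0-w\rangle+O(|\zeta_0-w|^2)$. For boundary points Taylor's formula gives $\operatorname{Re}\langle\partial\rho(w),\zeta_0-w\rangle=O(|\zeta_0-w|^2)$. Together with $\operatorname{Re}\psi\ge c|\zeta_0-w|^2$ this shows, as in Lemma~\ref{lem:Phi}, that $\psi_0=\psi(\zeta_0,w)$ satisfies $|\psi_0|\approx d_0$. Let $\psi_1=\psi(\zeta,w)$. On the segment from $\zeta_0$ to $\zeta$, $d_z\psi(\cdot,w)=-\partial\rho(\zeta_0)+O(d_0^{1/2})$,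 because $|\zeta_0-w|\le d_0^{1/2}$ and $|\zeta-\zeta_0|\le r^{1/2}\le d_0^{1/2}$. Also $|\langle\partial\rho(\zeta_0),\zeta-\zeta_0\rangle|\le Cr$, since the imaginary part is at most $d(\zeta,\zeta_0)$ and the real part is $O(|\zeta-\zeta_0|^2)$. Integrating along the segment,
\[
|\psi_1-\psi_0|\le C(r+r^{1/2}d_0^{1/2})\le C(r/d_0)^{1/2}d_0\le C\kappa^{-1/2}d_0 .
\]
For large $\kappa$ this is at most $\frac12|\psi_0|$. The segment from $\psi_0$ to $\psi_1$ then lies in the right half-plane at distance $\ge cd_0$ from $0$, so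
\[
|\psi_1^{-n}-\psi_0^{-n}|\le C(r/d_0)^{1/2}d_0^{-n},\qquad|\log\psi_1-\log\psi_0|\le C(r/d_0)^{1/2}.
\]
The functions $E_1(\cdot,w)$, $E_2(\cdot,w)$ change by $O(r^{1/2})$ from $\zeta_0$ to $\zeta$, which contributes at most $Cr^{1/2}(d_0^{-n}+1+|\log d_0|)$. Since $d_0\le C$ and $d_0^{n+1/2}(1+|\log d_0|)\le C$, all terms are bounded by the right side of \eqref{eq:holder}.

\emph{The case $n=1$.} Let $a(\zeta,w)$ be the kernel of $\mathcal A$. The map $w\mapsto a(\cdot,w)$ is smooth into $C^\infty(\partial\Omega)$, so $e(\cdot,w)=P(a(\cdot,w))$ is smooth on $\partial\Omega\times\partial\Omega$, and it is the kernel of $P\mathcal A$. Thus \eqref{eq:offdiag} holds with $\mathsf S(\zeta,w)=\frac{\mathsf T(w)}{2\pi i(w-\zeta)}-e(\zeta,w)$. By \eqref{eq:local}, $d(\zeta,w)\approx|\zeta-w|$, so for large $\kappa$ we have $|w-\zeta|\ge|w-\zeta_0|-Cr\ge cd_0$, and the left side of \eqref{eq:holder} is at most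
\[
C\frac{|\zeta-\zeta_0|}{|w-\zeta||w-\zeta_0|}+C|\zeta-\zeta_0|\le Cr\,d_0^{-2}\le C(r/d_0)^{1/2}d_0^{-1}.\qedhere
\]
\end{proof}

The exponent $\frac12$ comes from complex tangential displacements. In the ball with $n\ge2$, for $\zeta_0=e_n$, $\zeta=\sqrt r\,e_1+\sqrt{1-r}\,e_n$ and $w=\sqrt\lambda\,e_1+\sqrt{1-\lambda}\,e_n$ with $r\ll\lambda\ll1$, the quantity $1-\langle\zeta_0,\bar w\rangle\approx\lambda$ changes by $-\sqrt{r\lambda}+O(r)$ when $\zeta_0$ is replaced by $\zeta$.

\subsection{Proof of Proposition~\ref{prop:bmo}}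
We may assume $\|H_f\|<\infty$. Let $u=f-Pf$, so $Pu=0$. For bounded holomorphic $g$ we have $g\,Pf\in H^2$, hence $H_ug=H_fg$. Also $\|u\|_{L^2}=\|H_f1\|_{L^2}\le C\|H_f\|$. Balls of radius $r>1$ have measure $\ge c$, so for them this bound suffices.

Let $B=B(\zeta_0,r)$ with $r\le1$, let $g=g_{\zeta_0,r}$, and put $h=P(ug)/g$ and $v=u-h$. Since $1/g$ is bounded and holomorphic, $h\in H^2$. We have $vg=ug-P(ug)=H_fg$, so $\|vg\|_{L^2}\le C\|H_f\|$. By \eqref{eq:test}, $|g|^2\ge cr^{-n}2^{-2mk}$ on $B_k=B(\zeta_0,2^kr)$, and therefore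
\begin{equation}\label{eq:vgrowth}
\int_{B_k}|v|^2d\sigma\le C\,2^{2mk}r^n\|H_f\|^2\qquad(k\ge0).
\end{equation}
Split $v=v_1+v_2$ with $v_1=v\mathbf 1_{B_{k_1}}$. Then $u=(I-P)u=(I-P)v=(v-Pv_1)-Pv_2$. By \eqref{eq:vgrowth} for $k=0$ and $k=k_1$, and since $P$ is a contraction, $\int_B|v-Pv_1|^2d\sigma\le Cr^n\|H_f\|^2$. The function $v_2$ vanishes on the open set $B_{k_1}\supset B$. Let $\gamma_0=\int\mathsf S(\zeta_0,w)v_2(w)\,d\sigma(w)$, a convergent integral. Split the support of $v_2$ into the shells $B_{k+1}\setminus B_k$, $k\ge k_1$. By Lemma~\ref{lem:szego}, the Cauchy--Schwarz inequality and \eqref{eq:vgrowth}, for a.e.\ $\zeta\in B$,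
\begin{align*}
|Pv_2(\zeta)-\gamma_0|&\le C\sum_{k\ge k_1}2^{-k/2}(2^kr)^{-n}\int_{B_{k+1}}|v|\,d\sigma\\
&\le C\sum_{k\ge k_1}2^{-k/2}(2^kr)^{-n/2}\,2^{mk}r^{n/2}\|H_f\|=C\|H_f\|\sum_{k\ge k_1}2^{k(m-\frac{n+1}2)} .
\end{align*}
The series converges because $2m<n+1$. So $\int_B|u+\gamma_0|^2d\sigma\le Cr^n\|H_f\|^2\le C\sigma(B)\|H_f\|^2$. The mean $u_B$ is the constant closest to $u$ in $L^2(B)$, so the same bound holds for $\int_B|u-u_B|^2d\sigma$. \qed

\begin{remark}
The choice $m=n$, which matches the order of the singularity of $\mathsf S$, would make the last series diverge. The window $n<2m<n+1$ is the gap between square integrability of $g$ and the gain $2^{-k/2}$ in \eqref{eq:holder}.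
\end{remark}

\section{Extending $BMO$ functions}\label{sec:ext}

The following Varopoulos-type extension result is the main step in (c)$\Rightarrow$(e). Its proof does not use pseudoconvexity.

\begin{proposition}\label{prop:ext}
Every $u\in BMO$ has an extension $F\in C^\infty(\Omega)$ with $N(F)+\|F\|_{L^2(\Omega)}\le C(\|u\|_*+\|u\|_{L^2})$.
\end{proposition}

We look for $F$ in the form $\sum_Qm_Q\chi_Q$, where $Q$ runs over dyadic cubes in $\partial\Omega$, $\chi_Q$ is a partition of unity adapted to the boxes of Section~\ref{sec:disc}, and $m_Q$ are numbers. The choice $m_Q=u_Q$ yields only the bound $d\mu_F\le C\|u\|_*(-\rho)^{-1}dV$ near the boundary, which is useless. A stopping time makes $m_Q$ constant on large families of cubes. The price is that the boundary values approximate $u$ only up to $\frac12\|u\|_*$, and we remove this error by iteration.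

\subsection{Cubes}
Write $X=\partial\Omega$.
\begin{itemize}
\item[(F5)] (Christ \cite[Thm.~11]{Christ}.) There are $\theta\in(0,1)$, $a_0,\eta,C_1>0$ and, for each $k\in\mathbb Z$, a family of open sets $Q\subset X$, the cubes of generation $k(Q)=k$, with centers $z_Q$, such that: cubes of one generation are disjoint and cover $X$ up to a null set; if $k(R)\ge k(Q)$, then $R\subset Q$ or $R\cap Q=\emptyset$; $B(z_Q,a_0\theta^{k(Q)})\subset Q\subset B(z_Q,C_1\theta^{k(Q)})$; and, with $d(x,\emptyset)=\infty$,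
\begin{equation}\label{eq:smallbdry}
\sigma\{x\in Q:d(x,X\setminus Q)\le\tau\theta^{k(Q)}\}\le C_1\tau^\eta\sigma(Q)\qquad(\tau>0).
\end{equation}
\end{itemize}
Fix $k_0$ such that $W=\{z\in\Omega:-\rho(z)<s_1\}$, $s_1=\theta^{k_0}$, lies in the collar. Let $\mathcal D$ be the set of cubes of generation $\ge k_0$. For $Q\in\mathcal D$, $\sigma(Q)\approx\theta^{nk(Q)}$, so each generation is finite. The same set may occur in several generations, so a cube is always understood together with its generation. We write $Q\preceq R$ if $Q\subset R$ and $k(Q)\ge k(R)$, and $Q\prec R$ if moreover $k(Q)>k(R)$; then $R$ is an \emph{ancestor} (a \emph{strict ancestor}) of $Q$. A cube has positive measure, so it meets, and hence lies in, exactly one cube of each earlier generation. Two cubes are either disjoint or comparable for $\preceq$. For a.e.\ $x$ and all $k\ge k_0$ there is a cube $Q_k(x)\ni x$ of generation $k$.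

\subsection{A partition of unity}

\begin{lemma}\label{lem:pou}
There are functions $\chi_Q\in C^\infty(W)$, $Q\in\mathcal D$, with $\chi_Q\ge0$ and $\sum_Q\chi_Q=1$ (a locally finite sum), such that the sets $\mathcal A(z)=\{Q:\chi_Q(z)\ne0\}$ have at most $C$ elements, and for $z\in W$ and $Q\in\mathcal A(z)$ of generation $k$,
\begin{gather}
\theta^{k+2}<-\rho(z)<\theta^{k-1},\qquad D(z,z_Q)<C\theta^k,\label{eq:supp}\\
|d\chi_Q(z)|\le C(-\rho(z))^{-1},\qquad|\bar\partial\chi_Q\wedge\bar\partial\rho(z)|\le C(-\rho(z))^{-1/2}.\label{eq:deriv}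
\end{gather}
If $Q\notin\mathcal A(z)$, then $d\chi_Q(z)=0$.
\end{lemma}

\begin{proof}
The function $D(z_Q,\cdot)$ is not smooth, so we use a smooth substitute for its square. Let $\ell_Q(z)=\operatorname{Im}\langle\partial\rho(z_Q),z_Q-z\rangle$ and $\Delta_Q(z)=|z-z_Q|^4+\ell_Q(z)^2\le D(z_Q,z)^2$. Let $\chi_*\in C^\infty(\mathbb R)$, $0\le\chi_*\le1$, equal $1$ on $[\theta,1]$ and be supported in $[\theta^2,\theta^{-1}]$. For $Q$ of generation $k$ put
\[
\chi_Q^0(z)=\chi\big(\Delta_Q(z)/(A\theta^{2k})\big)\,\chi_*\big(-\rho(z)/\theta^k\big).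
\]
Let $z\in W$ and choose $k\ge k_0$ with $\theta^{k+1}\le-\rho(z)\le\theta^k$. Some cube $Q$ of generation $k$ meets $B(\pi(z),\theta^k)$. Then $d(\pi(z),z_Q)\le C\theta^k$, so $\Delta_Q(z)\le C\theta^{2k}$ by \eqref{eq:collar}, and $\chi_Q^0(z)=1$ if the constant $A$ is large enough. Thus $\Sigma=\sum_R\chi_R^0\ge1$ on $W$, and we put $\chi_Q=\chi_Q^0/\Sigma$.

If $\chi_Q^0(z)\neq0$, the first part of \eqref{eq:supp} holds, and $|z-z_Q|^2\le C\theta^k$, $|\ell_Q(z)|\le C\theta^k$, which gives the second. On a compact subset of $W$ only finitely many generations occur, so the sums are locally finite. At most three generations occur in $\mathcal A(z)$. For each of them the disjoint balls $B(z_Q,a_0\theta^k)$ lie in $B(\pi(z),C\theta^k)$, so comparing measures bounds their number. A nonnegative smooth function has zero differential where it vanishes; this gives the last assertion and shows that only $R\in\mathcal A(z)$ contribute to $d\Sigma(z)$. By the quotient rule, it is enough to prove \eqref{eq:deriv}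 for $\chi_Q^0$, with $\theta^k\approx-\rho(z)$. We have $|d\Delta_Q|\le C(|z-z_Q|^3+|\ell_Q|)\le C\theta^k$, which after division by $\theta^{2k}$ gives the first bound; the factor $\chi_*$ also contributes $O(\theta^{-k})$. For the second, $\bar\partial\ell_Q=\frac1{2i}\bar\partial\rho(z_Q)$, a form with constant coefficients, so $|\bar\partial\ell_Q\wedge\bar\partial\rho(z)|=\frac12|(\bar\partial\rho(z_Q)-\bar\partial\rho(z))\wedge\bar\partial\rho(z)|\le C|z-z_Q|$. Hence $|\bar\partial\Delta_Q\wedge\bar\partial\rho|\le C(|z-z_Q|^3+|\ell_Q||z-z_Q|)\le C\theta^{3k/2}$, while $\bar\partial$ of the factor $\chi_*$ is a multiple of $\bar\partial\rho$ and contributes nothing.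
\end{proof}

By \eqref{eq:supp}, \eqref{eq:collar} and \eqref{eq:tri}, if $Q\in\mathcal A(z)$, then every point of $Q$ is within distance $C\theta^{k(Q)}$ of $\pi(z)$; and if $Q,R\in\mathcal A(z)$, then $\theta^{k(Q)+2}<\theta^{k(R)-1}$ and conversely, so $|k(Q)-k(R)|\le2$. So there are constants $C_2,C_3$ as follows. Call $Q,R\in\mathcal D$ \emph{neighbors} if $|k(Q)-k(R)|\le2$ and $d(y,y')\le C_2\min(\theta^{k(Q)},\theta^{k(R)})$ for all $y\in Q$, $y'\in R$, and let $Q^*=B(z_Q,C_3\theta^{k(Q)})$. Then: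
\begin{itemize}
\item[(N1)] any two cubes in $\mathcal A(z)$ are neighbors;
\item[(N2)] if $Q\in\mathcal A(z)$, $\pi(z)\in R$ and $k(R)=k(Q)$, then $Q$ and $R$ are neighbors;
\item[(N3)] $Q\subset Q^*$, $\sigma(Q^*)\le C\sigma(Q)$, and $\pi(z)\in Q^*$ whenever $Q\in\mathcal A(z)$.
\end{itemize}
Let $\mathcal D_0$ be the finite set of $Q\in\mathcal D$ with $\theta^{k(Q)-1}>s_1/4$; by \eqref{eq:supp} it contains $\mathcal A(z)$ whenever $-\rho(z)\ge s_1/4$.

\subsection{One step of the construction}

\begin{lemma}\label{lem:step}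
Let $u\in BMO$ and $\gamma>0$ with $\|u\|_*\le\gamma$. There are numbers $m_Q$, $Q\in\mathcal D$, each the mean of $u$ over some cube, with $|m_Q-u_Q|\le\gamma/2$, and a function $b\in L^2(\partial\Omega)$ with $\|u-b\|_\infty\le\gamma/2$, such that
\[
G=\chi(-2\rho/s_1)\sum_Qm_Q\chi_Q\in C^\infty(\Omega)\qquad(G=0\text{ outside }W)
\]
satisfies:
\begin{itemize}
\item[(i)] $N(G)\le C\gamma+C\max_{Q\in\mathcal D_0}|m_Q|$;
\item[(ii)] $|G_t(x)|\le C(\mathcal Mu(x)+\gamma)$ for $x\in X$, $0<t<t_0$;
\item[(iii)] $G_t\to b$ in $L^2(\partial\Omega)$.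
\end{itemize}
\end{lemma}

The proof occupies this subsection. We first transfer the $BMO$ condition to cubes. If $Q\subset B$ with $\sigma(B)\le C\sigma(Q)$, then $\int_Q|u-u_Q|^2\le\int_B|u-u_B|^2\le C\gamma^2\sigma(Q)$ and $|u_Q-u_B|\le(\sigma(Q)^{-1}\int_B|u-u_B|^2)^{1/2}\le C\gamma$. Two neighbors lie in one ball of comparable measure. Hence
\begin{equation}\label{eq:cubeBMO}
\int_Q|u-u_Q|^2d\sigma\le C\gamma^2\sigma(Q),\qquad|u_Q-u_R|\le C\gamma\ \text{ if $Q,R$ are neighbors.}
\end{equation}

\medskip\noindent\emph{Stopping cubes.} For $S\in\mathcal D$, the \emph{children} of $S$ are the $\preceq$-maximal cubes $S'\prec S$ with $|u_{S'}-u_S|>\gamma/2$; they are disjoint. Let $\mathcal S$ consist of the cubes of generation $k_0$, their children, the children of these, and so on. Two members of $\mathcal S$ are disjoint, or equal, or one is an iterated child of the other. Indeed, each is the end of a chain of successive children that starts in generation $k_0$. If the two members intersect, the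 chains start at the same cube, and as long as both continue, their next entries are intersecting children of the same cube, hence equal; so one chain is an initial segment of the other.

For $Q\in\mathcal D$ let $S(Q)$ be the smallest ancestor of $Q$ in $\mathcal S$, and put $m_Q=u_{S(Q)}$. Then $|u_Q-m_Q|\le\gamma/2$. Otherwise $Q\prec S(Q)$, and the largest cube $S'$ with $Q\preceq S'\prec S(Q)$ and $|u_{S'}-u_{S(Q)}|>\gamma/2$ would be a child of $S(Q)$, against minimality. With \eqref{eq:cubeBMO},
\begin{equation}\label{eq:mQ}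
|m_Q-m_R|\le C\gamma\qquad\text{if $Q,R$ are neighbors.}
\end{equation}

\begin{lemma}\label{lem:packS}
For $R\in\mathcal D$, $\ \sum_{S\in\mathcal S,\,S\preceq R}\sigma(S)\le C\sigma(R)$.
\end{lemma}

\begin{proof}
The maximal $S_0\in\mathcal S$ with $S_0\preceq R$ are disjoint, and every $S\in\mathcal S$ with $S\preceq R$ lies in some $S_0$, so it is $S_0$ or an iterated child of $S_0$. Fix $S_0$. Let $\mathcal S_0=\{S_0\}$ and let $\mathcal S_{j+1}$ be the set of children of members of $\mathcal S_j$; by induction each $\mathcal S_j$ is a disjoint family. Let $Y_j\subset L^2(S_0)$ be the closed subspace of functions that are constant on each member of $\mathcal S_j$. Then $Y_j\subset Y_{j+1}$, and the orthogonal projection $v_j$ of $u|_{S_0}$ onto $Y_j$ equals $u_S$ on $S\in\mathcal S_j$ and $u$ elsewhere. On each $S\in\mathcal S_{j+1}$ we have $|v_{j+1}-v_j|>\gamma/2$. The differences $v_{j+1}-v_j$ are mutually orthogonal and $v_0=u_{S_0}$, so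
\[
\frac{\gamma^2}4\sum_{j\ge0}\sum_{S\in\mathcal S_{j+1}}\sigma(S)\le\sum_{j\ge0}\|v_{j+1}-v_j\|_{L^2(S_0)}^2\le\int_{S_0}|u-u_{S_0}|^2d\sigma\le C\gamma^2\sigma(S_0).
\]
Add $\sigma(S_0)$ and sum over $S_0$.
\end{proof}

With a threshold $\varepsilon$ in place of $\gamma/2$ the constant would be $C(1+\gamma^2/\varepsilon^2)$; this is why one step cannot approximate $u$ arbitrarily well at bounded cost.

\medskip\noindent\emph{Transitional cubes.} The form $\bar\partial G$ lives where neighboring cubes belong to different stopping cubes. This happens near the ``side'' or near the ``top'' of the region governed by a stopping cube. Accordingly, let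
\begin{align*}
\mathcal T_1&=\{Q\in\mathcal D:\ d(x,X\setminus S(Q))\le C_2\theta^{k(Q)}\text{ for all }x\in Q\},\\
\mathcal T_2&=\{Q\in\mathcal D:\ k(Q)-k(S(Q))\le1\},\qquad\mathcal T=\mathcal T_1\cup\mathcal T_2 .
\end{align*}

\begin{lemma}\label{lem:trans}
If $Q,R$ are neighbors and $S(Q)\ne S(R)$, then $Q\in\mathcal T$ or $R\in\mathcal T$.
\end{lemma}

\begin{proof}
If $R\preceq S(Q)$ and $Q\preceq S(R)$, minimality gives $S(R)\preceq S(Q)\preceq S(R)$, a contradiction. By symmetry assume that $R\preceq S$ fails, where $S=S(Q)$. If $R\cap S=\emptyset$, then $R\subset X\setminus S$, and $Q\in\mathcal T_1$. Otherwise $S\prec R$, so $k(S)>k(R)\ge k(Q)-2$, and $Q\in\mathcal T_2$.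
\end{proof}

\begin{lemma}\label{lem:packT}
For $R\in\mathcal D$, $\ \sum_{Q\in\mathcal T,\,Q\preceq R}\sigma(Q)\le C\sigma(R)$.
\end{lemma}

\begin{proof}
Let $Q\in\mathcal T$, $Q\preceq R$. Both $S(Q)$ and $R$ are ancestors of $Q$, so $S(Q)\preceq R$ or $R\prec S(Q)$.

Consider first the $Q$ with $S(Q)=S$ for a fixed $S\preceq R$. Those in $\mathcal T_2$ lie in two generations and contribute at most $2\sigma(S)$. Those in $\mathcal T_1$ of generation $k(S)+j$ are disjoint subsets of $\{x\in S:d(x,X\setminus S)\le C_2\theta^j\theta^{k(S)}\}$, so by \eqref{eq:smallbdry} they contribute at most $C\theta^{j\eta}\sigma(S)$. Sum over $j\ge0$, and then over $S$ by Lemma~\ref{lem:packS}.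

Now consider the $Q$ with $R\prec S(Q)$. If $Q\in\mathcal T_2$, then $k(R)\le k(Q)\le k(S(Q))+1\le k(R)$, so $Q=R$. If $Q\in\mathcal T_1$, then $d(x,X\setminus R)\le d(x,X\setminus S(Q))\le C_2\theta^{k(Q)}$ on $Q$, and \eqref{eq:smallbdry} for $R$ bounds the contribution of generation $k(R)+j$ by $C\theta^{j\eta}\sigma(R)$.
\end{proof}

\medskip\noindent\emph{Proof of (i).} Let $G^0=\sum m_Q\chi_Q$ on $W$, let $z\in W$, and pick $R\in\mathcal A(z)$. Since $\sum_Q\bar\partial\chi_Q=0$, at $z$ we have $\bar\partial G^0=\sum_{Q\in\mathcal A(z)}(m_Q-m_R)\bar\partial\chi_Q$. This vanishes if $S(Q)$ is the same for all $Q\in\mathcal A(z)$. Otherwise $\mathcal A(z)$ contains a cube of $\mathcal T$, by (N1) and Lemma~\ref{lem:trans}, and \eqref{eq:deriv} and \eqref{eq:mQ} bound the density of $\mu_{G^0}$ at $z$ by $C\gamma(-\rho)^{-1}$. The form $\bar\partial(\chi(-2\rho/s_1))$ is a bounded multiple of $\bar\partial\rho$ supported where $s_1/4\le-\rho\le s_1/2$, and there $|G^0|\le\max_{\mathcal D_0}|m_Q|$.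 Hence
\[
\mu_G\le C\gamma\sum_{Q\in\mathcal T}\mu_Q+C\max_{\mathcal D_0}|m_Q|\;dV,\qquad d\mu_Q=\mathbf 1_{\{\chi_Q\ne0\}}(-\rho)^{-1}dV .
\]
By \eqref{eq:supp} and Lemma~\ref{lem:geom}, $\mu_Q(\Omega)\le C\theta^{-k}|T(z_Q,C\theta^k)|\le C\theta^{nk}\le C\sigma(Q)$ for $k=k(Q)$. Suppose $z\in T(\zeta_0,r)$ and $\chi_Q(z)\ne0$. Then $\theta^{k(Q)+2}<-\rho(z)<r$ and $d(z_Q,\zeta_0)\le C(\theta^{k(Q)}+r)$, so $Q\subset B(\zeta_0,C_4r)$ for a constant $C_4$. Let $R_1,R_2,\dots$ be the $\preceq$-maximal cubes of $\mathcal D$ contained in $B(\zeta_0,C_4r)$; they are disjoint, and each such $Q$ has one of them as an ancestor. By Lemma~\ref{lem:packT},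
\[
\sum_{Q\in\mathcal T}\mu_Q(T(\zeta_0,r))\le C\sum_i\sum_{Q\in\mathcal T,\,Q\preceq R_i}\sigma(Q)\le C\sum_i\sigma(R_i)\le Cr^n .
\]
Lemma~\ref{lem:carleson} now gives (i).

\medskip\noindent\emph{Proof of (ii).} Let $z=x-t\nu(x)\in W$ and $Q\in\mathcal A(z)$. Then $Q\subset B(x,C\theta^{k(Q)})$, a ball of measure $\le C\sigma(Q)$, so $|m_Q|\le|u_Q|+\gamma/2\le C\mathcal Mu(x)+\gamma/2$. Since $G^0(z)$ is a convex combination of such $m_Q$, (ii) follows.

\medskip\noindent\emph{Proof of (iii).} Summing Lemmas~\ref{lem:packS} and~\ref{lem:packT} over the cubes $R$ of generation $k_0$, and using (N3), we get $\sum_{\mathcal S}\sigma(S)<\infty$ and $\sum_{\mathcal T}\sigma(Q^*)<\infty$. By the Borel--Cantelli lemma, a.e.\ $x$ lies in only finitely many $S\in\mathcal S$ and finitely many $Q^*$ with $Q\in\mathcal T$. Fix such an $x$ that is also a Lebesgue point of $u$ and for which all $Q_k(x)$ exist. Let $S_x$ be the member of $\mathcal S$ of largest generation that contains $x$, and put $b(x)=u_{S_x}$.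 For $k\ge k(S_x)$ we have $Q_k(x)\preceq S_x$, and $S(Q_k(x))\ni x$, so $S(Q_k(x))=S_x$. Choose $k_x\ge k(S_x)$ such that $x\notin Q^*$ for all $Q\in\mathcal T$ with $k(Q)\ge k_x$. For small $t$, every $Q\in\mathcal A(x-t\nu(x))$ has $k(Q)\ge k_x$, by \eqref{eq:supp}. Let $R=Q_{k(Q)}(x)$. By (N3), $x\in Q^*\cap R^*$, so neither $Q$ nor $R$ is in $\mathcal T$. By (N2) and Lemma~\ref{lem:trans}, $S(Q)=S(R)=S_x$. Hence $G_t(x)=b(x)$ for all small $t$. With (ii), (F3) and dominated convergence, $G_t\to b$ in $L^2$. Finally $Q_k(x)\subset B(x,C\theta^k)$ with comparable measure, so $u_{Q_k(x)}\to u(x)$, and letting $k\to\infty$ in $|u_{Q_k(x)}-u_{S_x}|\le\gamma/2$ gives $|u(x)-b(x)|\le\gamma/2$. This completes the proof of Lemma~\ref{lem:step}. \qed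

\subsection{Proof of Proposition~\ref{prop:ext}}
If $\|u\|_*=0$, then $u$ is constant a.e., because $\partial\Omega$ is itself a ball, and the constant $F=u$ works. Otherwise let $\gamma_j=2^{-j}\|u\|_*$ and $u^0=u$. Given $u^j$ with $\|u^j\|_*\le\gamma_j$, apply Lemma~\ref{lem:step} with $\gamma=\gamma_j$ to obtain $m_Q^j,G^j,b^j$, and let $u^{j+1}=u^j-b^j$. Then $\|u^{j+1}\|_\infty\le\gamma_{j+1}$, and $\|u^{j+1}\|_*\le\|u^{j+1}\|_\infty$ because $\int_B|w-w_B|^2\le\int_B|w|^2$; so the induction continues. For $j\ge1$ the numbers $m_Q^j$ are means of $u^j$, so $|m_Q^j|\le\gamma_j$, $\|G^j\|_\infty\le\gamma_j$, and $N(G^j)\le C\gamma_j$. For $j=0$ and $Q\in\mathcal D_0$ we have $\sigma(Q)\ge c$, so $|m_Q^0|\le C\|u\|_{L^2}+\|u\|_*$ and $N(G^0)\le C(\|u\|_*+\|u\|_{L^2})$.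

All $G^j$ are built on the same partition of unity, so
\[
F=\sum_jG^j=\chi(-2\rho/s_1)\sum_Q\Big(\sum_jm_Q^j\Big)\chi_Q\in C^\infty(\Omega),
\]
and $\bar\partial F=\sum_j\bar\partial G^j$ pointwise, the sum over $Q$ being locally finite. Thus $\mu_F\le\sum_j\mu_{G^j}$ and $N(F)\le\sum_jN(G^j)\le C(\|u\|_*+\|u\|_{L^2})$. Since $u=\sum_{j\le M}b^j+u^{M+1}$,
\[
\|F_t-u\|_{L^2}\le\sum_{j\le M}\|G^j_t-b^j\|_{L^2}+C\sum_{j>M}\gamma_j+C\gamma_{M+1};
\]
let $t\to0$ and then $M\to\infty$ to see that $F$ extends $u$. Finally, $G^0$ is supported in the collar, so Lemma~\ref{lem:step}(ii) and (F3) give $\|G^0\|_{L^2(\Omega)}\le C(\|u\|_{L^2}+\|u\|_*)$, and $\sum_{j\ge1}\|G^j\|_\infty\le\|u\|_*$. \qed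

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

(a)$\Rightarrow$(b) is Proposition~\ref{prop:bmo}, and (b)$\Rightarrow$(c) follows from $f=(f-Pf)+Pf$.

(c)$\Rightarrow$(e). Let $f=b+h$ with $b\in BMO$ and $h\in H^2(\Omega)$, let $F_b$ be the extension of $b$ from Proposition~\ref{prop:ext}, and let $F=F_b+h$, with $h$ regarded as a holomorphic function on $\Omega$. Then $F\in C^\infty(\Omega)$, $F_t\to f$ in $L^2$ by (F1), and $N(F)=N(F_b)<\infty$ because $\bar\partial F=\bar\partial F_b$.

(e)$\Rightarrow$(d) holds with $f_1=0$.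

(d)$\Rightarrow$(a). We have $H_f=H_{f_1}+H_{f_2}$. By (F1), $\|H_{f_1}g\|_{L^2}\le\|f_1\|_\infty\|g\|_{L^2(\partial\Omega)}\le C\|f_1\|_\infty\|g\|_{H^2}$, and $H_{f_2}$ is bounded by Proposition~\ref{prop:suff}.

For the norms, let $u=f-Pf$ and let $I(f)$ be the infimum in the theorem, equal to $\infty$ if no extension with $N(F)<\infty$ occurs. Proposition~\ref{prop:bmo} gives $\|u\|_*+\|u\|_{L^2}\le C\|H_f\|$. Proposition~\ref{prop:ext}, used with $h=Pf$, gives $I(f)\le C(\|u\|_*+\|u\|_{L^2})$. If $h\in H^2(\Omega)$ and $F$ is an extension of $f-h$ with $N(F)<\infty$, then $H_f=H_{f-h}$, and Proposition~\ref{prop:suff} gives $\|H_f\|\le C(N(F)+\|F\|_{L^2(\Omega)})$; so $\|H_f\|\le CI(f)$. The three inequalities form a cycle, which proves the theorem and with it the Conjecture. \qed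

\begin{thebibliography}{9}

\bibitem{Bell} Bell, \emph{The Cauchy Transform, Potential Theory and Conformal Mapping}.

\bibitem{BS} Boutet de Monvel and Sj\"ostrand, Ast\'erisque 34--35.

\bibitem{CJ} Bo-Yong Chen and Liangying Jiang, \emph{Big Hankel operators on Hardy spaces of strongly pseudoconvex domains}, arXiv:2102.03999 (2021).

\bibitem{Christ} Christ, Colloq. Math. 60/61 (1990).

\bibitem{Range} Range, GTM 108.

\bibitem{Stein} Stein, \emph{Boundary Behavior of Holomorphic Functions of Several Complex Variables}.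

\end{thebibliography}
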